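\title{The lowest Hodge piece of the vanishing cycles and the generalized Bobadilla conjecture}

\begin{abstract}
Let $f$ be an analytic function germ on $\mathbb C^{n+1}$, $n\ge 2$, with a one-dimensional critical locus. We prove the generalized Bobadilla conjecture: if the reduced cohomology of the Milnor fiber at the origin is concentrated in degree $n-1$ and is there as large as the transversal Milnor numbers allow, then the critical locus is a single smooth curve. A trace argument leaves only one component. Smoothness comes from two descriptions of the lowest piece of the Hodge filtration on the vanishing cycles: it is a cyclic module, and it has a nonzero quotient that is a free module over the normalization of the curve. We also show that some component of the critical locus is smooth as soon as one specific eigenvalue is absent from the monodromy on the top cohomology of the Milnor fiber, and we characterize the hypothesis of the conjecture by an Euler characteristic and by the Milnor number of a generic hyperplane slice.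
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $X$ be an open neighborhood of the origin in $\mathbb C^{n+1}$, $n\ge 2$, with coordinates $(z_0,\dots,z_n)$, and let $f:(X,\mathbf 0)\to(\mathbb C,0)$ be an analytic function whose critical locus $\Sigma f$ has dimension one at $\mathbf 0$. Since $n\ge2$, the function $f$ is reduced. We assume that, after a linear change of coordinates, $\dim_{\mathbf 0}\Sigma(f|_{V(z_0)})=0$, and that $X$ is chosen (for example, as a small ball) so that every irreducible component $C$ of $\Sigma f$ contains $\mathbf 0$, lies in $V(f)$, and has $C-\mathbf 0$ homeomorphic to a punctured disk. All assertions concern germs at $\mathbf 0$, and $X$ is shrunk freely.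

For $x\in V(f)$, the Milnor fiber $F_{f,x}$ is the intersection of a ball of radius $\varepsilon$ about $x$ with $f^{-1}(\eta)$, where $0<|\eta|\ll\varepsilon\ll1$. Letting $\eta$ turn once around $0$ defines the Milnor monodromy $T$ on its cohomology. For a component $C$ and a point $\mathbf p\in C-\mathbf 0$ close to $\mathbf 0$, the slice $f|_{V(z_0-z_0(\mathbf p))}$ has an isolated critical point at $\mathbf p$; let $\mu_C\ge1$ be its Milnor number. The reduced cohomology $\widetilde H^*(F_{f,\mathbf p};\mathbb Z)$ is nonzero only in degree $n-1$, where it is $\mathbb Z^{\mu_C}$.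

The numbers $\mu_C$ describe $f$ at the critical points near the origin. Two general facts limit what can happen at the origin itself. First, $F_{f,\mathbf 0}$ has the homotopy type of a finite CW complex of dimension $n$ (Milnor) and is $(n-2)$-connected (Kato--Matsumoto), so its reduced cohomology lives in degrees $n-1$ and $n$. Second, the rank of $\widetilde H^{n-1}(F_{f,\mathbf 0};\mathbb Z)$ is at most $\sum_C\mu_C$ (Proposition~\ref{prop:inj}). The extreme case, nothing in degree $n$ and the largest possible rank in degree $n-1$, does occur: if $f=g(z_1,\dots,z_n)$ with $g$ an isolated singularity, then $\Sigma f$ is the $z_0$-axis and $F_{f,\mathbf 0}$ is the product of a disk with the Milnor fiber of $g$. In the extreme case the Milnor fiber at $\mathbf 0$ carries no cohomology that is not already visible at the nearby critical points, and one guesses that the origin is then not a special point of $\Sigma f$: neither a point where several branches meet nor a singular point of one branch. This guess is the generalized Bobadilla conjecture, posed in \cite{Massey}. Our main result is that it holds.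

\begin{theorem}\label{thm:main}
Suppose that $\widetilde H^*(F_{f,\mathbf 0};\mathbb Z)$ is nonzero only in degree $n-1$ and that $\widetilde H^{n-1}(F_{f,\mathbf 0};\mathbb Z)\cong\bigoplus_C\mathbb Z^{\mu_C}$, the sum being over all irreducible components $C$ of $\Sigma f$. Then $\Sigma f$ has a single irreducible component, and it is smooth.
\end{theorem}

The proof uses only the consequence of the hypothesis with rational coefficients:
\begin{equation}\label{eq:HQ}
\widetilde H^i(F_{f,\mathbf 0};\mathbb Q)=0\ \text{ for } i\ne n-1,\qquad \dim\widetilde H^{n-1}(F_{f,\mathbf 0};\mathbb Q)=\sum_C\mu_C .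
\end{equation}

We prove two complements, neither of which is used in the proof of Theorem~\ref{thm:main}. The first keeps only a weak form of the vanishing in degree $n$. Definition~\ref{def:pa} attaches to $f$ at $\mathbf 0$ an integer $p\ge0$ and a rational number $\alpha\in[0,1)$, which locate the lowest piece of the Hodge filtration on the vanishing cycles.

\begin{theorem}\label{thm:eigen}
Let $(p,\alpha)$ be as in Definition~\ref{def:pa}, and let $\lambda=e^{-2\pi i\alpha}$. If $\lambda$ is not an eigenvalue of the Milnor monodromy on $H^n(F_{f,\mathbf 0};\mathbb C)$, then some irreducible component of $\Sigma f$ is smooth. In particular, if all components of $\Sigma f$ are singular, then $H^n(F_{f,\mathbf 0};\mathbb Q)\ne0$.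
\end{theorem}

The second complement turns the hypothesis of Theorem~\ref{thm:main} into the vanishing of one integer and describes the functions that satisfy it.

\begin{theorem}\label{thm:beta}
The integer
\[
\beta_f:=(-1)^n\bigl(\chi(F_{f,\mathbf 0})-1\bigr)+\sum_C\mu_C
\]
satisfies $\beta_f\ge0$, and the following are equivalent:
\begin{itemize}
\item[(a)] the hypothesis of Theorem~\ref{thm:main};
\item[(b)] for some field $k$, $\widetilde H^n(F_{f,\mathbf 0};k)=0$ and $\dim\widetilde H^{n-1}(F_{f,\mathbf 0};k)=\sum_C\mu_C$;
\item[(c)] $\beta_f=0$;
\item[(d)] $\Sigma f$ is a single smooth component $C$, and for a generic linear form $\ell$ the Milnor number of $f|_{V(\ell)}$ at $\mathbf 0$ equals $\mu_C$.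
\end{itemize}
In this case $F_{f,\mathbf 0}$ is homotopy equivalent to a bouquet of $\mu_C$ spheres $S^{n-1}$.
\end{theorem}

\subsection{Three examples}

Here $n=2$, the coordinates are $(x,y,z)$, and $b_i$ is the $i$th Betti number of $F_{f,\mathbf 0}$, so that $\beta_f=b_2+\bigl(\sum_C\mu_C-b_1\bigr)$. For homogeneous $f$ the Milnor fiber at $\mathbf 0$ is diffeomorphic to $\{f=1\}$.

\begin{example}[several components]\label{ex:xyz}
Let $f=xyz$. The critical locus is the union of the three axes. The slice by $V(x+y+z)$ defines three distinct lines, so it has an isolated critical point. The parallel slice through $(a,0,0)$, $a\neq0$, is $(a-y-z)yz$, which has a nondegenerate critical point; by symmetry $\mu_C=1$ for each axis. The Milnor fiber is $(\mathbb C^*)^2$, so $b_1=2<3$, $b_2=1$ and $\beta_f=2$.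
\end{example}

\begin{example}[the condition in degree $n-1$ alone does not suffice]\label{ex:cusp}
Let $f=g^2+z^2$ with $g=y^2-x^3$. Then $\Sigma f$ is the cusp $C=\{g=z=0\}$, and the slice $y^4+z^2$ by $V(x)$ has an isolated critical point. On a slice $x=a\neq0$ through a point of $C$, the functions $g,z$ are local coordinates, so the transversal type is $A_1$ and $\mu_C=1$. The Milnor fiber of $g^2$ consists of two disjoint copies of the Milnor fiber $F_g\simeq S^1\vee S^1$ of $g$, and that of $z^2$ consists of two points. By the Oka--Sakamoto join theorem, $F_{f,\mathbf 0}$ is homotopy equivalent to the suspension of $F_g\sqcup F_g$. Hence $\widetilde H^1\cong\mathbb Z=\mathbb Z^{\mu_C}$ and $H^2\cong\mathbb Z^4\neq0$. The critical locus is irreducible but singular.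
\end{example}

\begin{example}[vanishing in degree $n$ alone does not give $\beta_f=0$]\label{ex:A3}
Let $f=z(xz-y^2)$. The partial derivatives are $z^2$, $-2yz$ and $2xz-y^2$, so $\Sigma f$ is the $x$-axis $C$. The slice by $V(x-z)$ is $z(z^2-y^2)$, which has an isolated critical point with Milnor number $4$. The parallel slice through $(a,0,0)$, $a\ne0$, is $h=az^2+z^3-y^2z$, of type $A_3$; its Milnor number is the intersection number of $h_y=-2yz$ with $h_z=2az+3z^2-y^2$, namely $\mu_C=1+2=3$. Solving $f=1$ for $x$ gives $F_{f,\mathbf 0}\cong\mathbb C^*\times\mathbb C$, so $b_1=1$, $b_2=0$ and $\beta_f=2$. The component is smooth, in accordance with Theorem~\ref{thm:eigen}, but condition (d) of Theorem~\ref{thm:beta} fails: a generic slice is a binary cubic form with distinct roots, whose Milnor number is $4\ne3$.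
\end{example}

\subsection{The method}

The groups $\widetilde H^*(F_{f,x})$ are the stalk cohomology of one object, the perverse sheaf $P$ of vanishing cycles. Under \eqref{eq:HQ} it is a direct sum of constant sheaves on the components, and A'Campo's theorem on the Lefschetz number of the monodromy leaves one component $C$ (Section~\ref{sec:top}). At this point the sheaf $P$ has no more to say: $C$ is homeomorphic to a disk whether it is a line or a cusp, and $P$ is constant on it. To see the multiplicity of $C$ we need a coherent $\mathcal O_X$-module attached to $P$. The $D$-module that corresponds to $P$ has a Hodge filtration, and its lowest nonzero piece is such a module. It has two descriptions. From the explicit construction of the $D$-module out of $f$, it is generated by one element (Section~\ref{sec:V}). From Saito's theory, recalled in Section~\ref{sec:MHM}, the lowest piece of a pure Hodge module with strict support $C$ is a free module over the local ring $\mathbb C\{s\}$ of the normalization, and $\mathbb C\{s\}$ needs $\operatorname{mult}_{\mathbf 0}C$ generators over $\mathcal O_{X,\mathbf 0}$ (Section~\ref{sec:curve}).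 The case $\mu_C=1$, where these two descriptions meet at once, is treated in Section~\ref{subsec:model}; the general case is in Section~\ref{sec:main}. Sections~\ref{sec:eigen} and~\ref{sec:beta} prove the complements.

\subsection{Notation for the components}

Let $\mathfrak m\subset\mathcal O_{X,\mathbf 0}$ be the maximal ideal, and let $\pi_C:\widetilde C\to C\subset X$ be the normalization of a component $C$. Since $C-\mathbf 0$ is a connected punctured disk, $C$ is unibranch at $\mathbf 0$. After shrinking $X$, the curve $C-\mathbf 0$ is smooth, $\widetilde C$ is a disk with coordinate $s$ and $\pi_C(0)=\mathbf 0$, and $\pi_C$ is a finite map, a homeomorphism onto $C$, and an isomorphism over $C-\mathbf 0$. The multiplicity of $C$ is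
\[
m_C=\min_i\operatorname{ord}_s(z_i\circ\pi_C).
\]
The curve $C$ is smooth at $\mathbf 0$ if and only if $m_C=1$. Indeed, if some $z_i\circ\pi_C$ has order one, it is a coordinate on $\widetilde C$, so the inclusion $\mathcal O_{C,\mathbf 0}\subset\mathbb C\{s\}$ is an equality; conversely, if $C$ is smooth, then $\mathcal O_{C,\mathbf 0}=\mathbb C\{s\}$ and the $z_i\circ\pi_C$ generate the ideal $(s)$.

\section{The vanishing cycle sheaf and the number of components}\label{sec:top}

\subsection{Perverse sheaves}

Let $k$ be a field. A bounded complex $K$ of sheaves of $k$-vector spaces on $X$, constructible for an analytic stratification, is \emph{perverse} if for all $j$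
\[
\dim\{x:\mathcal H^j(K)_x\neq0\}\le-j,\qquad \dim\{x:H^j_{\{x\}}(K)\neq0\}\le j,
\]
where the empty set has dimension $-\infty$. Perverse sheaves form an abelian category. At every point $x$ one has $\mathcal H^j(K)_x=0$ for $j>0$ and $H^j_{\{x\}}(K)=0$ for $j<0$, and a perverse sheaf supported at $x$ is a skyscraper sheaf $i_*A$ in degree $0$, with $i:\{x\}\to X$. Adjunction and these vanishings give $\operatorname{Hom}(K,i_*A)=\operatorname{Hom}(\mathcal H^0(K)_x,A)$ and $\operatorname{Hom}(i_*A,K)=\operatorname{Hom}(A,H^0_{\{x\}}(K))$. Therefore
\begin{equation}\label{eq:point}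
\begin{aligned}
&K \text{ has a nonzero quotient supported at } x\iff \mathcal H^0(K)_x\neq0,\\
&K \text{ has a nonzero subobject supported at } x\iff H^0_{\{x\}}(K)\neq0 .
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:IC}
For each component $C$, let $\mathbb Q_C=\pi_{C*}\mathbb Q_{\widetilde C}$ be the constant sheaf on $C$, viewed on $X$. Then $\mathrm{IC}_C:=\mathbb Q_C[1]$ is a simple perverse sheaf.
\end{lemma}

\begin{proof}
Near any $x\in C$ the curve is homeomorphic to a disk, so $H^j_{\{x\}}(\mathrm{IC}_C)$ is nonzero only for $j=1$, and $\mathcal H^j(\mathrm{IC}_C)_x$ only for $j=-1$. Thus $\mathrm{IC}_C$ is perverse, and by \eqref{eq:point} it has no nonzero subobject or quotient supported at points. Let $K\subset\mathrm{IC}_C$ be a subobject. Off a discrete subset of $C$, both $K$ and $\mathrm{IC}_C/K$ are shifted local systems whose ranks add up to one. So one of them is supported on a discrete set, hence is zero.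
\end{proof}

We use two facts about the Milnor fibration.
\begin{itemize}
\item[(P)] The shifted vanishing cycle complex $P_k:=\phi_fk_X[n]$ is a perverse sheaf supported on $\Sigma f$, with $\mathcal H^j(P_k)_x=\widetilde H^{j+n}(F_{f,x};k)$ for $x\in V(f)$. It carries an automorphism $T$ that induces the Milnor monodromy on stalks.
\item[(A)] (A'Campo \cite{ACampo}) If $x\in V(f)$ and $df(x)=0$, then $\sum_i(-1)^i\operatorname{tr}\bigl(T;H^i(F_{f,x};\mathbb Q)\bigr)=0$.
\end{itemize}
By constructibility and the description of $\widetilde H^*(F_{f,\mathbf p};\mathbb Z)$, after shrinking $X$ the restriction of $P_k$ to $C-\mathbf 0$ is $L_C[1]$ for a local system $L_C$ of rank $\mu_C$. As $\mu_C\ge1$, the support of $P_k$ is all of $\Sigma f$. We write $P=P_{\mathbb Q}$.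

\subsection{The comparison map}

\begin{proposition}\label{prop:inj}
For every field $k$ the restriction map
\begin{equation}\label{eq:rho}
\widetilde H^{n-1}(F_{f,\mathbf 0};k)=\mathcal H^{-1}(P_k)_{\mathbf 0}\longrightarrow\bigoplus_CH^0(C-\mathbf 0;L_C)
\end{equation}
is injective. In particular, $\dim\widetilde H^{n-1}(F_{f,\mathbf 0};k)\le\sum_C\mu_C$.
\end{proposition}

\begin{proof}
For $X$ a small ball, the local cohomology sequence contains
\[
H^{-1}_{\{\mathbf 0\}}(P_k)\to\mathcal H^{-1}(P_k)_{\mathbf 0}\to H^{-1}(X-\mathbf 0;P_k)=\bigoplus_CH^0(C-\mathbf 0;L_C),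
\]
and the first term vanishes because $P_k$ is perverse. Since $C-\mathbf 0$ is connected, $\dim H^0(C-\mathbf 0;L_C)\le\mu_C$.
\end{proof}

\begin{proposition}\label{prop:split}
Assume \eqref{eq:HQ}. Then:
\begin{itemize}
\item[(i)] $P\cong\bigoplus_C\mathrm{IC}_C^{\,\mu_C}$;
\item[(ii)] $\Sigma f$ has exactly one component $C$, and $T$ has trace $(-1)^n$ on each stalk of $L_C$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) The source of the injective map \eqref{eq:rho} has dimension $\sum_C\mu_C$, and the target has at most this dimension. So \eqref{eq:rho} is an isomorphism and $\dim H^0(C-\mathbf 0;L_C)=\mu_C$ for each $C$, which means that every $L_C$ is constant. This uses the second half of \eqref{eq:HQ}. By the first half, $\mathcal H^j(P)_{\mathbf 0}=0$ for $j\ne-1$, so $P=G[1]$ for a sheaf $G$ on $\Sigma f$. Let $j:\Sigma f-\mathbf 0\to\Sigma f$ be the inclusion. The natural map $G\to j_*j^{-1}G$ is an isomorphism off $\mathbf 0$, and on stalks at $\mathbf 0$ it is \eqref{eq:rho}. Hence $G\cong j_*j^{-1}G\cong\bigoplus_C\mathbb Q_C^{\,\mu_C}$; the last step uses again that each $C-\mathbf 0$ is a connected punctured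 disk.

(ii) Fix a point $\mathbf p_C\in C-\mathbf 0$ on each component. Composing \eqref{eq:rho} with evaluation at the points $\mathbf p_C$ gives an isomorphism
\[
\widetilde H^{n-1}(F_{f,\mathbf 0};\mathbb Q)\longrightarrow\bigoplus_C\widetilde H^{n-1}(F_{f,\mathbf p_C};\mathbb Q),
\]
which commutes with $T$ because $T$ is an automorphism of $P$. Let $x$ be $\mathbf 0$ or one of the $\mathbf p_C$. It is a critical point of $f$, and the reduced cohomology of $F_{f,x}$ is concentrated in degree $n-1\ge1$. So $T$ has trace $1$ on $H^0=\mathbb Q$, and (A) reads $1+(-1)^{n-1}\operatorname{tr}(T;\widetilde H^{n-1})=0$, that is, $\operatorname{tr}(T;\widetilde H^{n-1}(F_{f,x};\mathbb Q))=(-1)^n$. Comparing traces on the two sides of the isomorphism gives $(-1)^n=\sum_C(-1)^n$. So there is exactly one component.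
\end{proof}

\section{The $V$-filtration and a cyclic module}\label{sec:V}

We now pass from $P$ to a $D$-module, where there are $\mathcal O_X$-modules to look at. Recall that the de Rham functor $DR(M)=[M\to\Omega^1_X\otimes M\to\dots\to\Omega^{n+1}_X\otimes M][n+1]$ is an equivalence from regular holonomic left $D_X$-modules to perverse sheaves with complex coefficients (the Riemann--Hilbert correspondence); it is exact and preserves supports.

\subsection{The module $B_f$}

Let $t$ be the coordinate on $\mathbb C$, and let $B_f=\mathcal O_X[\partial_t]\delta$ be the direct image of $\mathcal O_X$ under the graph embedding $X\to X\times\mathbb C$ of $f$. It is a free $\mathcal O_X$-module on the $\partial_t^i\delta$, $i\ge0$, and the structure of a $D_{X\times\mathbb C}$-module is that suggested by $\delta=\delta(t-f)$: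
\[
t\,\delta=f\,\delta,\qquad \partial_j\delta=-(\partial_jf)\,\partial_t\delta,\qquad \partial_j=\partial/\partial z_j .
\]
It is filtered by the order in $\partial_t$: $F_qB_f=\bigoplus_{0\le i\le q}\mathcal O_X\partial_t^i\delta$, so $F_{-1}B_f=0$ and
\begin{equation}\label{eq:Fgen}
F_qB_f=F_{q-1}B_f+\partial_tF_{q-1}B_f=F_{q-1}B_f+\mathcal O_X\partial_t^q\delta\qquad(q\ge1).
\end{equation}
Let $R\subset D_{X\times\mathbb C}$ be the subring generated by $\mathcal O_{X\times\mathbb C}$, $D_X$ and $\partial_tt$. The \emph{Kashiwara--Malgrange filtration} along $t=0$ is the unique exhaustive decreasing filtration $V^\bullet$ of $B_f$ by coherent $R$-submodules with the following properties. It is indexed discretely by $\mathbb Q$: for some $N\ge1$, $V^\beta$ is constant for $\beta$ in each interval $((i-1)/N,i/N]$. One has $tV^\beta\subset V^{\beta+1}$, with equality for $\beta\gg0$, and $\partial_tV^\beta\subset V^{\beta-1}$. Finally, $\partial_tt-\beta$ is nilpotent on $\mathrm{Gr}_V^\beta=V^\beta/V^{>\beta}$, where $V^{>\beta}=\bigcup_{\beta'>\beta}V^{\beta'}$. Each $\mathrm{Gr}_V^\beta B_f$ is a regular holonomic $D_X$-module.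 We use:
\begin{itemize}
\item[(V1)] $\mathcal O_X\delta\subset V^{>0}B_f$, because the roots of the $b$-function of $f$ are negative rational numbers \cite{Kashiwara}.
\item[(V2)] For $0\le\beta<1$, $DR(\mathrm{Gr}_V^\beta B_f)$ is the $e^{-2\pi i\beta}$-eigenpart of $P_{\mathbb C}$ for the semisimple part of $T$ \cite{KM}.
\end{itemize}
For $0\le\beta<1$ put $M_\beta=\mathrm{Gr}_V^\beta B_f$, and let $F_qM_\beta$ be the image of $F_qB_f\cap V^\beta$. These are coherent $\mathcal O_X$-modules that exhaust $M_\beta$; coherence is part of fact (H2) below.

\subsection{The lowest piece}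

Since $\mathbf 0$ lies in the support of $P_{\mathbb C}$, some $M_\beta$ with $\beta\in[0,1)$ has a nonzero stalk at $\mathbf 0$, by (V2). As $F$ is exhaustive and $F_{-1}=0$, the following definition makes sense.

\begin{definition}\label{def:pa}
Let $p\ge0$ be minimal such that $(F_pM_\beta)_{\mathbf 0}\ne0$ for some $\beta\in[0,1)$, and let $\alpha$ be the smallest such $\beta$ for this $p$.
\end{definition}

In general $F_qB_f\cap V^\beta$ is hard to describe. The order of the two minimizations is chosen so that for $(q,\beta)=(p,\alpha)$ the intersection is all of $F_pB_f$, while $F_{p-1}B_f$ maps to zero in $M_\alpha$. Only one generator is left.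

\begin{lemma}[cyclicity]\label{lem:cyclic}
Near $\mathbf 0$, $F_{p-1}M_\beta=0$ for all $\beta\in[0,1)$, and $(F_pM_\alpha)_{\mathbf 0}$ is a nonzero cyclic $\mathcal O_{X,\mathbf 0}$-module, generated by the class of $\partial_t^p\delta$.
\end{lemma}

\begin{proof}
The coherent sheaves $F_{p-1}M_\beta$ have zero stalk at $\mathbf 0$ by the minimality of $p$, and only finitely many $M_\beta$ with $\beta\in[0,1)$ are nonzero. This gives the first assertion. From now on we work with stalks at $\mathbf 0$.

If $F_qB_f\subset V^\beta$ and $F_qM_\beta=0$, then $F_qB_f\subset V^{>\beta}$. Since $V$ is discretely indexed, finitely many applications of this remark give the following: if $F_qB_f\subset V^0$, $0\le\gamma\le1$, and $F_qM_\beta=0$ for all $\beta\in[0,\gamma)$, then $F_qB_f\subset V^\gamma$.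

We show by induction on $q$ that $F_qB_f\subset V^0$ for $0\le q\le p$ and $F_qB_f\subset V^1$ for $0\le q<p$. For $q=0$ the first inclusion is (V1). For $1\le q\le p$ it follows from \eqref{eq:Fgen} and the inductive hypothesis, since $F_qB_f\subset V^1+\partial_tV^1\subset V^0$. For $q<p$ the second inclusion follows from the first by the remark with $\gamma=1$.

The remark with $q=p$ and $\gamma=\alpha$ gives $F_pB_f\subset V^\alpha$. So $F_pM_\alpha$ is the image of $F_pB_f=F_{p-1}B_f+\mathcal O_X\partial_t^p\delta$, and $F_{p-1}B_f\subset V^1\subset V^{>\alpha}$ maps to zero.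
\end{proof}

\begin{example}\label{ex:nc}
Let $n=2$, and let $f$ be $z_1z_2$ or $z_0z_1z_2$, a product of $d=2$ or $3$ coordinates. For each $z_j$ dividing $f$ we have $z_j\partial_jf=f$, so $\partial_jz_j\delta=\delta-f\partial_t\delta=(1-\partial_tt)\delta$. Since $\partial_tt$ commutes with $D_X$, applying the product of these $\partial_j$ to $t\delta=f\delta$ gives $(1-\partial_tt)^d\delta\in tR\delta$. Put $U^k=t^{k-1}R\delta$ for $k\ge1$ and $U^k=\sum_{0\le i\le1-k}\partial_t^iR\delta$ for $k\le0$. The operator $\partial_tt$ commutes with $R$ modulo $tR$, and $(\partial_tt)t=t(\partial_tt+1)$, $(\partial_tt)\partial_t=\partial_t(\partial_tt-1)$. Hence $(\partial_tt-k)^d$ kills $U^k/U^{k+1}$, and $V^\beta=U^{\lceil\beta\rceil}$ by uniqueness. So $M_\beta=0$ for $0<\beta<1$, $F_0B_f\subset V^1$, and $M_0=U^0/U^1$ is generated over $R$ by the class $u$ of $\partial_t\delta$. By (V2) the support of $M_0$ is $\Sigma f$, so $u$ has a nonzero stalk at every point of $\Sigma f$. Thus $(p,\alpha)=(1,0)$ and $F_1M_0=\mathcal O_Xu$. The Jacobian ideal $J$ kills $u$, since $(\partial_jf)\partial_t\delta=-\partial_j\delta\in V^1$. Here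 $J=(z_1,z_2)$ or $J=(z_1z_2,z_0z_2,z_0z_1)$ is the radical ideal of $\Sigma f$, and a function that kills $u$ must vanish at every point of $\Sigma f$. Therefore $F_1M_0\cong\mathcal O_{\Sigma f}$. For $f=z_1z_2$ this is the structure sheaf of a line. We return to $f=z_0z_1z_2$ in Example~\ref{ex:nc2}.
\end{example}

\section{Facts from the theory of Hodge modules}\label{sec:MHM}

A mixed Hodge module $\mathcal M$ on a complex manifold $Y$ has three underlying data: a regular holonomic $D_Y$-module $M$ with a good filtration $F$ (increasing, exhaustive, by coherent $\mathcal O_Y$-submodules, locally zero in low degree); a perverse sheaf $K$ over $\mathbb Q$ with $DR(M)\cong K\otimes\mathbb C$; and a finite increasing weight filtration $W$ by subobjects. A pure Hodge module has \emph{strict support} $Z$, a closed irreducible analytic subset, if its $D$-module is supported on $Z$ and has no nonzero submodule or quotient supported on a proper analytic subset of $Z$. We use Saito's theory \cite{Saito88,Saito90} only through the following statements, one more statement (H5) in Section~\ref{sec:eigen}, and the definition of the filtered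 direct image, which is recalled where it is used.

\begin{itemize}
\item[(H1)] Mixed Hodge modules form an abelian category whose morphisms are strict for $F$: a morphism $\varphi$ satisfies $\varphi(F_qM)=\varphi(M)\cap F_qM'$. So each $F_q$ is an exact functor to $\mathcal O_Y$-modules. The graded pieces $\mathrm{Gr}^W_k\mathcal M$ of the modules that occur below are polarizable pure Hodge modules, and a polarizable pure Hodge module is a locally finite direct sum of modules with strict support.
\item[(H2)] The summands $\phi_{f,\ne1}\mathbb Q_X[n]$ and $\phi_{f,1}\mathbb Q_X[n]$ of $P$, on which the eigenvalues of $T$ are different from $1$, respectively equal to $1$, underlie mixed Hodge modules. Up to a constant shift of the index of $F$ in each of the two, their filtered $D$-modules are $\bigoplus_{0<\beta<1}(M_\beta,F)$ and $(M_0,F)$. The weight filtration is, up to a shift, the monodromy filtration of the nilpotent part of the monodromy.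
\item[(H3)] \cite[Thm.~3.21]{Saito90} For $Z\subset Y$ closed and irreducible, polarizable pure Hodge modules with strict support $Z$ correspond, by an equivalence of categories, to polarizable variations of Hodge structure with quasi-unipotent local monodromies on smooth dense Zariski-open subsets of $Z$. Over such a subset the Hodge module is the direct image of the variation under the embedding.
\item[(H4)] \cite[Thm.~5.3.1]{Saito88} For a projective morphism and a polarizable pure Hodge module, the filtered direct image complex is strict, and its cohomologies are polarizable pure Hodge modules.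
\end{itemize}

Three comments. The shifts in (H2) play no role, because we always work inside one of the two modules; we keep the indexing of Section~\ref{sec:V}. The monodromy filtration of a nilpotent endomorphism $\nu$ is the unique finite filtration with $\nu W_i\subset W_{i-2}$ and $\nu^i:\mathrm{Gr}^W_i\cong\mathrm{Gr}^W_{-i}$ for $i\ge0$; since the nilpotent part of the monodromy preserves each $M_\beta$, uniqueness shows that $W$ in (H2) is the direct sum of filtrations of the $M_\beta$. Finally, (H3) is the rigidity on which our argument rests: the filtration $F$ at the singular point of a curve is determined by the variation on the complement.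

\section{Hodge modules with strict support on a component}\label{sec:curve}

Fix a component $C$ and write $\pi=\pi_C$. We say that an $\mathcal O_{X,\mathbf 0}$-module is \emph{free of rank $r$ over the normalization} if it is isomorphic to $\mathbb C\{s\}^r$, with $\mathcal O_{X,\mathbf 0}$ acting through $h\mapsto h\circ\pi$. The ideal of $\mathbb C\{s\}$ generated by the $z_i\circ\pi$ is $(s^{m_C})$, so such a module $E$ has $E/\mathfrak mE\cong(\mathbb C\{s\}/(s^{m_C}))^r$ and
\begin{equation}\label{eq:gens}
\dim_{\mathbb C}E/\mathfrak mE=r\,m_C .
\end{equation}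

\subsection{Reduction to the normalization}

The Hodge filtration on a module supported on a singular curve is not directly accessible. On the disk $\widetilde C$ it is, and (H3) lets us move there.

\begin{lemma}\label{lem:push}
Let $\mathcal H$ be a polarizable pure Hodge module on $X$ with strict support $C$ and filtered $D$-module $(H,F)$. After shrinking $X$, its variation of Hodge structure is defined on $C-\mathbf 0\cong\widetilde C-0$; let $\widetilde{\mathcal H}$ be the Hodge module on $\widetilde C$ with strict support $\widetilde C$ attached to it by \textup{(H3)}. Then the lowest nonzero piece of $F$ on $H$ is isomorphic, as an $\mathcal O_X$-module near $\mathbf 0$, to $\pi_*E$, where $E$ is the lowest nonzero piece of $F$ on the right $D$-module $\widetilde M$ of $\widetilde{\mathcal H}$. Moreover, $E_0$ is a free $\mathbb C\{s\}$-module of finite rank. Consequently, if $F_{p-1}H=0$, then $(F_pH)_{\mathbf 0}$ is free of finite rank (possibly $0$) over the normalization.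
\end{lemma}

\begin{proof}
\emph{Step 1: $\mathcal H\cong\pi_*\widetilde{\mathcal H}$.} The morphism $\pi:\widetilde C\to X$ is projective. Indeed, $(\pi,s):\widetilde C\to X\times\mathbb P^1$ is an injective immersion, and it is proper because $\pi$ is, so it is a closed embedding over $X$. Let $\widetilde K$ be the perverse sheaf of $\widetilde{\mathcal H}$. Since $\pi$ is a homeomorphism onto the closed curve $C$, the complex $\pi_*\widetilde K$ has the same stalk and local cohomology groups as $\widetilde K$. So it is perverse, and by \eqref{eq:point} it has no nonzero subobject or quotient supported at a point, because $\widetilde K$ has none. By (H4), $\pi_*\widetilde K$ underlies a polarizable pure Hodge module $\pi_*\widetilde{\mathcal H}$, which thus has strict support $C$. Over $X-\mathbf 0$ the map $\pi$ is the embedding of $C-\mathbf 0$, so $\pi_*\widetilde{\mathcal H}$ and $\mathcal H$ have the same variation. By (H3) they are isomorphic.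

\emph{Step 2: the lowest piece of the direct image.} We use right $D$-modules. Passing from left to right tensors with the free module $\omega_X$ and shifts the index of $F$ by a constant, so it does not change the lowest piece up to isomorphism; let $(H,F)$ now denote the right module. The filtered direct image is defined by factoring $\pi$ as the graph embedding $\gamma:\widetilde C\to\widetilde C\times X$ followed by the projection $\mathrm{pr}$ to $X$. For the embedding,
\[
\gamma_+\widetilde M=\gamma_*\widetilde M\otimes\mathbb C[\partial_0,\dots,\partial_n],\qquad F_q\gamma_+\widetilde M=\sum_\nu \gamma_*F_{q-|\nu|}\widetilde M\otimes\partial^\nu,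
\]
and the functions $z_i-z_i\circ\pi$, which define the graph, kill $\gamma_*\widetilde M\otimes1$. For the projection one applies the direct image of sheaves to the filtered complex whose $q$th piece is
\[
A_q=\bigl[F_{q-1}(\gamma_+\widetilde M)\otimes\Theta_{\widetilde C}\to F_q(\gamma_+\widetilde M)\bigr],\qquad m\otimes\xi\mapsto m\xi,
\]
in degrees $-1,0$. Here $\mathrm{pr}_*$ is exact, because $\mathrm{pr}$ is finite on the support. Strictness in (H4) says that $\mathcal H^0(\mathrm{pr}_*A_q)$ injects into $H$, with image $F_qH$. Let $q_0$ be minimal with $F_{q_0}\widetilde M\ne0$, so $E=F_{q_0}\widetilde M$. For $q<q_0$ the complex $A_q$ is zero, so $F_qH=0$. The complex $A_{q_0}$ is $\gamma_*E\otimes1$ in degree $0$, on which $z_i$ acts as $z_i\circ\pi$. Hence $F_{q_0}H\cong\pi_*E\neq0$ as $\mathcal O_X$-modules.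

\emph{Step 3: freeness.} The finitely generated $\mathbb C\{s\}$-module $E_0$ is torsion-free. Indeed, a section of $\widetilde M$ near $0$ that is killed by a power of $s$ generates a $D$-submodule supported at $0$, which is zero by strict support. A finitely generated torsion-free module over the discrete valuation ring $\mathbb C\{s\}$ is free. For the last assertion: if $F_{p-1}H=0$, then $F_pH$ is either zero or the lowest nonzero piece.
\end{proof}

\subsection{The case $\mu_C=1$}\label{subsec:model}

The whole idea is visible when \eqref{eq:HQ} holds and the unique component $C$ has $\mu_C=1$. Then $P\cong\mathrm{IC}_C$ is simple, and $T$, an endomorphism of the constant sheaf $\mathbb Q_C$, is the scalar $(-1)^n$ by Proposition~\ref{prop:split}. By (V2) exactly one $M_\beta$ with $\beta\in[0,1)$ is nonzero, namely $M_\alpha$, with $\alpha=0$ for $n$ even and $\alpha=1/2$ for $n$ odd. So $(M_\alpha,F)$ and $P$ underlie a mixed Hodge module $\mathcal M$ by (H2). As $P$ is simple, $W$ has one nonzero graded piece, and $\mathcal M$ is pure with strict support $C$. Its variation has the constant local system $\mathbb Q$; by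 Hodge symmetry a Hodge structure of rank one has type $(a,a)$, so the variation is constant. The corresponding Hodge module on the disk is the constant one, whose right $D$-module is $\omega_{\widetilde C}$ with a filtration that jumps once, from $0$ to $\omega_{\widetilde C}$. Lemma~\ref{lem:push} gives
\[
(F_pM_\alpha)_{\mathbf 0}\cong\mathbb C\{s\}\,ds .
\]
The left side is cyclic by Lemma~\ref{lem:cyclic}. The right side needs $m_C$ generators by \eqref{eq:gens}. So $m_C=1$. For the cusp $\pi(s)=(s^2,s^3,0,\dots,0)$, for instance, $\mathfrak m\cdot\mathbb C\{s\}\,ds=s^2\mathbb C\{s\}\,ds$, and both $ds$ and $s\,ds$ are needed. For $f=z_1z_2$, Example~\ref{ex:nc} shows the two descriptions agreeing.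

\begin{remark}
The $D$-module alone gives no contradiction. The right $D_X$-module $\pi_+\omega_{\widetilde C}$ is simple, since it corresponds to $\mathbb C_C[1]$, so it is generated by the section $ds$. Applying to $ds$ the differential operators of order at most $q$ gives a good filtration whose lowest piece $\mathcal O_C\,ds$ is cyclic, whatever $m_C$ is. What excludes this filtration is (H3): the Hodge filtration comes from the normalization, so its lowest piece is stable under multiplication by $s$.
\end{remark}

In general two things change. The monodromy may have several eigenvalues, and then $M_\alpha$ is only a direct summand of the filtered $D$-module of a Hodge module; it need not have a rational structure of its own, so (H3) does not apply to it. And the Hodge module need not be pure. The first point is handled by the next lemma, the second in Section~\ref{sec:main}.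

\begin{lemma}\label{lem:summand}
Let $E$ be free of finite rank over the normalization, and let $e$ be an $\mathcal O_{X,\mathbf 0}$-linear endomorphism of $E$. Then $e(E)$ is free of finite rank over the normalization.
\end{lemma}

\begin{proof}
Identify $E$ with $\mathbb C\{s\}^r$. The action of $\mathcal O_{X,\mathbf 0}$ factors through $\mathcal O_{C,\mathbf 0}\subset\mathbb C\{s\}$, and the two rings have the same fraction field. Given $g\in\mathbb C\{s\}$, write $g=a/b$ with $a,b\in\mathcal O_{C,\mathbf 0}$, $b\ne0$. For $u\in E$,
\[
b\,e(gu)=e(bgu)=e(au)=a\,e(u)=b\,g\,e(u),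
\]
so $e(gu)=g\,e(u)$, since $E$ is torsion-free. Thus $e$ is $\mathbb C\{s\}$-linear, and $e(E)$ is a $\mathbb C\{s\}$-submodule of $\mathbb C\{s\}^r$, hence free of finite rank.
\end{proof}

\section{The top weight quotient and the proof of Theorem~\ref{thm:main}}\label{sec:main}

We do not assume \eqref{eq:HQ} until the end of this section. Let $(p,\alpha)$ be as in Definition~\ref{def:pa}. Let $\mathcal M$ be the mixed Hodge module $\phi_{f,\ne1}\mathbb Q_X[n]$ if $\alpha>0$ and $\phi_{f,1}\mathbb Q_X[n]$ if $\alpha=0$, and let $(M,F)$ be its filtered $D$-module, of which $(M_\alpha,F)$ is a direct summand. The projector $e:M\to M$ onto $M_\alpha$ is $D_X$-linear and preserves $F$ and $W$. By Lemma~\ref{lem:cyclic}, $F_{p-1}M=0$.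

Lemma~\ref{lem:push} applies to pure modules, so we pass to a graded piece of $W$. Quotients of a cyclic module are cyclic, while submodules need not be; so we choose the piece in which $F_pM_\alpha$ has a nonzero \emph{quotient}. By (H1), $F_q\mathrm{Gr}^W_jM=(F_qM\cap W_jM)/(F_qM\cap W_{j-1}M)$, and applying $e$ gives the same formula for $M_\alpha$. Let $k$ be the largest integer with $(F_p\mathrm{Gr}^W_kM_\alpha)_{\mathbf 0}\neq0$; it exists because $W$ is finite and $(F_pM_\alpha)_{\mathbf 0}\ne0$. Put
\[
N=(F_p\mathrm{Gr}^W_kM_\alpha)_{\mathbf 0}.
\]
The pure module $\mathrm{Gr}^W_k\mathcal M$ is supported in $\Sigma f$, whose closed irreducible subsets are the components and points. By (H1), after shrinking $X$,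
\begin{equation}\label{eq:strict}
\mathrm{Gr}^W_k\mathcal M=\mathcal Q\oplus\bigoplus_C\mathcal H_C,
\end{equation}
with $\mathcal Q$ supported at $\mathbf 0$ and $\mathcal H_C$ zero or of strict support $C$. Let $(Q,F)$ and $(H_C,F)$ be the filtered $D$-modules of the summands; all have $F_{p-1}=0$. There is no nonzero $D$-linear map between two different summands: its image would be supported at $\mathbf 0$ and would be a quotient or a submodule of some $H_C$. Hence the projector induced by $e$ on $\mathrm{Gr}^W_kM$, still written $e$, maps each summand to itself. Put $Q_\alpha=eQ$, with $F_qQ_\alpha=eF_qQ$.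

\begin{proposition}\label{prop:dich}
Exactly one of the following holds.
\begin{itemize}
\item[(i)] $N=(F_pQ_\alpha)_{\mathbf 0}$, a nonzero module supported at $\mathbf 0$.
\item[(ii)] $(F_pQ_\alpha)_{\mathbf 0}=0$, and there is a smooth component $C$ with $N\cong\mathcal O_{C,\mathbf 0}$.
\end{itemize}
\end{proposition}

\begin{proof}
For $j>k$ we have $F_pM_\alpha\cap W_jM=F_pM_\alpha\cap W_{j-1}M$ at $\mathbf 0$, by the choice of $k$. Descending from large $j$ gives $F_pM_\alpha\subset W_kM$ at $\mathbf 0$. So $N$ is a nonzero quotient of the cyclic module $(F_pM_\alpha)_{\mathbf 0}$, and $\dim N/\mathfrak mN=1$ by Nakayama's lemma. On the other hand,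
\[
N=(F_pQ_\alpha)_{\mathbf 0}\oplus\bigoplus_CN_C,\qquad N_C=e(F_pH_C)_{\mathbf 0},
\]
and $N_C$ is free of some rank $r_C\ge0$ over the normalization of $C$, by Lemmas~\ref{lem:push} and~\ref{lem:summand}. Let $c=\dim (F_pQ_\alpha)_{\mathbf 0}/\mathfrak m(F_pQ_\alpha)_{\mathbf 0}$, which is zero only if $(F_pQ_\alpha)_{\mathbf 0}=0$. By \eqref{eq:gens},
\[
1=c+\sum_Cr_Cm_C .
\]
If $c=1$, all $r_C$ vanish and we are in case (i). If $c=0$, exactly one $r_C$ is nonzero and $r_C=m_C=1$. Then $C$ is smooth and $N=N_C\cong\mathbb C\{s\}=\mathcal O_{C,\mathbf 0}$.
\end{proof}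

\begin{example}\label{ex:nc2}
Both cases occur. For $f=z_1z_2$, \eqref{eq:HQ} holds with $\mu_C=1$, and Section~\ref{subsec:model} shows that we are in case (ii). For $f=z_0z_1z_2$ we found $F_1M_0\cong\mathcal O_{\Sigma f}$. Permutations of the coordinates fix $f$, so they preserve $B_f$, $F$, $V$ and $W$, and the support of $N$ is invariant under them. A single axis is not invariant, so we are in case (i).
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The hypothesis implies \eqref{eq:HQ}. By Proposition~\ref{prop:split}, $\Sigma f$ has one component $C$ and $P\cong\mathrm{IC}_C^{\,\mu_C}$. This is a finite direct sum of copies of a simple object (Lemma~\ref{lem:IC}), so every subquotient of $P$ is a direct sum of copies of $\mathrm{IC}_C$. The perverse sheaf of $\mathcal M$ is a direct summand of $P$, so the perverse sheaf of $\mathcal Q$ in \eqref{eq:strict} is a subquotient of $P$. It is supported at $\mathbf 0$, hence zero. Thus $Q=0$, case (i) of Proposition~\ref{prop:dich} is excluded, and $C$ is smooth.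
\end{proof}

In Example~\ref{ex:cusp} the map \eqref{eq:rho} is an isomorphism, but $\mathcal H^0(P)_{\mathbf 0}\ne0$, so by \eqref{eq:point} $P$ has a quotient supported at $\mathbf 0$. The only component is singular, so case (i) must hold there.

\section{One eigenvalue: proof of Theorem~\ref{thm:eigen}}\label{sec:eigen}

We keep the notation of Section~\ref{sec:main}. By Proposition~\ref{prop:dich} it suffices to show that $F_pQ_\alpha=0$ when $\lambda$ is not an eigenvalue of $T$ on $H^n(F_{f,\mathbf 0};\mathbb C)$. By (V2) and (P), $\mathcal H^0(DR\,M_\alpha)_{\mathbf 0}$ is the generalized $\lambda$-eigenspace of $H^n(F_{f,\mathbf 0};\mathbb C)$. So by \eqref{eq:point} the hypothesis says that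
\begin{equation}\label{eq:noquot}
M_\alpha\ \text{has no nonzero quotient supported at } \mathbf 0 .
\end{equation}
The difficulty is that $Q_\alpha$ is a subquotient of $M_\alpha$, not a quotient, so \eqref{eq:noquot} does not by itself force it to vanish. We need an exact functor that sees the lowest piece of a module supported at $\mathbf 0$ and on which \eqref{eq:noquot} has a consequence for $F$. The unipotent vanishing cycles along the hyperplane $V(z_0)$ are such a functor.

Put $z=z_0$. For the $D_X$-modules at hand let $V_z^\bullet$ be the Kashiwara--Malgrange filtration along the smooth hypersurface $V(z)$, characterized as in Section~\ref{sec:V} with $z$ in place of $t$; thus $\partial_zz-\beta$ is nilpotent on $\mathrm{Gr}^\beta_{V_z}$. By uniqueness it is compatible with direct sums. The filtration $F$ on $\mathrm{Gr}^\beta_{V_z}$ is the induced one, $F_q\mathrm{Gr}^\beta_{V_z}$ being the image of $F_q\cap V_z^\beta$.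
\begin{itemize}
\item[(H5)] There are exact functors $\psi_{z,1}$ and $\phi_{z,1}$ on mixed Hodge modules, given on $D$-modules by $\mathrm{Gr}^1_{V_z}$ and $\mathrm{Gr}^0_{V_z}$, and a morphism of mixed Hodge modules $\mathrm{can}:\psi_{z,1}\mathcal M\to\phi_{z,1}\mathcal M$ given by $\partial_z$. The Hodge filtrations are the induced ones, indexed so that $F_{q-1}\mathrm{Gr}^1_{V_z}$ and $F_q\mathrm{Gr}^0_{V_z}$ have the same degree. Moreover, a $D$-module has no nonzero quotient supported in $V(z)$ if and only if $\partial_z:\mathrm{Gr}^1_{V_z}\to\mathrm{Gr}^0_{V_z}$ is surjective \cite[5.1.4]{Saito88}.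
\end{itemize}

\emph{Step 1: $F_p\mathrm{Gr}^0_{V_z}M_\alpha=0$.} Since $\Sigma f\cap V(z)\subset\Sigma(f|_{V(z)})$, the assumption on $z_0$ shows that the support of $M$ meets $V(z)$ only at $\mathbf 0$. So by \eqref{eq:noquot} $M_\alpha$ has no nonzero quotient supported in $V(z)$, and $\partial_z:\mathrm{Gr}^1_{V_z}M_\alpha\to\mathrm{Gr}^0_{V_z}M_\alpha$ is surjective. By (H5) and (H1), $\partial_z:\mathrm{Gr}^1_{V_z}M\to\mathrm{Gr}^0_{V_z}M$ is strict, with the shift by one. It is the direct sum of the filtered maps for the summands $M_\beta$ of $M$, so each of these is strict. Surjectivity and strictness give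
\[
F_p\mathrm{Gr}^0_{V_z}M_\alpha=\partial_zF_{p-1}\mathrm{Gr}^1_{V_z}M_\alpha=0,
\]
because $F_{p-1}M=0$.

\emph{Step 2: $F_p\mathrm{Gr}^0_{V_z}Q_\alpha=0$.} Apply the exact functors $\phi_{z,1}$ and $F_p$ to the injection $W_k\mathcal M\to\mathcal M$ and to the surjection $W_k\mathcal M\to\mathrm{Gr}^W_k\mathcal M$. We find that $F_p\mathrm{Gr}^0_{V_z}W_kM$ injects into $F_p\mathrm{Gr}^0_{V_z}M$ and surjects onto $F_p\mathrm{Gr}^0_{V_z}\mathrm{Gr}^W_kM$. The projector $e$ acts compatibly on the three modules. So $F_p\mathrm{Gr}^0_{V_z}\mathrm{Gr}^W_kM_\alpha$ is a subquotient of $F_p\mathrm{Gr}^0_{V_z}M_\alpha=0$, and its direct summand $F_p\mathrm{Gr}^0_{V_z}Q_\alpha$ vanishes.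

\emph{Step 3: $F_pQ_\alpha=F_p\mathrm{Gr}^0_{V_z}Q_\alpha$.} The Hodge module $\mathcal Q$ is the direct image of a Hodge structure under $\{\mathbf 0\}\to X$, by (H3). So $Q=Q_0[\partial_0,\dots,\partial_n]$, where $Q_0$ is the subspace killed by $\mathfrak m$, and $F_qQ=\sum_\nu\partial^\nu F_{q-|\nu|}Q_0$ with $F_qQ_0=F_qQ\cap Q_0$. As $F_{p-1}Q=0$, only $\nu=0$ contributes to $F_pQ$, so $F_pQ_\alpha\subset F_pQ\subset Q_0$ is killed by $z$. For a $D$-module supported in $V(z)$, the filtration $V_z$ has $V_z^{>0}=0$ and $V_z^{-i}=\ker z^{i+1}$ for integers $i\ge0$; in particular $\mathrm{Gr}^0_{V_z}Q_\alpha=\ker(z:Q_\alpha\to Q_\alpha)$. Hence $F_p\mathrm{Gr}^0_{V_z}Q_\alpha=F_pQ_\alpha\cap\ker z=F_pQ_\alpha$.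

Steps 2 and 3 give $F_pQ_\alpha=0$, so case (ii) of Proposition~\ref{prop:dich} holds and some component is smooth. For the last assertion of the theorem: if $H^n(F_{f,\mathbf 0};\mathbb Q)=0$, then $T$ has no eigenvalue on $H^n(F_{f,\mathbf 0};\mathbb C)$, so the hypothesis on $\lambda$ holds and some component is smooth. \qed

\begin{remark}
Theorem~\ref{thm:eigen} and Proposition~\ref{prop:split}(ii) together give a second route to Theorem~\ref{thm:main}: under \eqref{eq:HQ} some component is smooth, and there is only one.
\end{remark}

\section{The invariant $\beta_f$: proof of Theorem~\ref{thm:beta}}\label{sec:beta}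

\subsection{Equivalence of (a), (b) and (c)}

Let $b_i(k)=\dim\widetilde H^i(F_{f,\mathbf 0};k)$. As recalled in the introduction, $b_i(k)=0$ for $i\ne n-1,n$, so $\chi(F_{f,\mathbf 0})-1=(-1)^n\bigl(b_n(k)-b_{n-1}(k)\bigr)$ and, for every field $k$,
\[
\beta_f=b_n(k)+\Bigl(\sum_C\mu_C-b_{n-1}(k)\Bigr).
\]
Both terms are nonnegative, the second by Proposition~\ref{prop:inj}. Hence $\beta_f\ge0$, and for each field $k$ the condition in (b) holds if and only if $\beta_f=0$. Since $\beta_f$ does not depend on $k$, (b) and (c) are equivalent, and they imply the condition in (b) for all fields. In that case $b_i(\mathbb F_q)=b_i(\mathbb Q)$ for all $i$ and all primes $q$. The groups $A^i=\widetilde H^i(F_{f,\mathbf 0};\mathbb Z)$ are finitely generated, and universal coefficients give $\widetilde H^i(F_{f,\mathbf 0};\mathbb F_q)\cong (A^i\otimes\mathbb F_q)\oplus\operatorname{Tor}(A^{i+1},\mathbb F_q)$. So no $A^i$ has $q$-torsion, and $A^i$ is free of rank $b_i(\mathbb Q)$. This is (a). Conversely, (a) gives (b) with $k=\mathbb Q$.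

\subsection{The polar curve}

To relate $\beta_f$ to a hyperplane slice we compute $\chi(F_{f,\mathbf 0})$ by intersection numbers. For a one-dimensional cycle $Z=\sum a_\gamma[\gamma]$ at a point $x$, with branches parametrized by their normalizations, and a function $h$ that does not vanish identically on any branch, $(Z\cdot V(h))_x=\sum a_\gamma\operatorname{ord}(h\circ\gamma)$. If $Z$ is the cycle of a one-dimensional complete intersection with local ring $A$, this number equals $\dim_{\mathbb C}A/hA$.

Take $z_0=\ell$ to be a generic linear form. Three properties hold on a nonempty Zariski-open set of forms. The slice $f_0=f|_{V(z_0)}$ has an isolated critical point at $\mathbf 0$, because the Milnor number of the slice is upper semicontinuous in $\ell$ for the Zariski topology and is finite for the original $z_0$. Next, $(C\cdot V(z_0))_{\mathbf 0}=m_C$ for all $C$, by the definition of $m_C$. Finally, the attaching theorem of L\^e, quoted below, applies. The change of $z_0$ does not change $\mu_C=\operatorname{rank}\widetilde H^{n-1}(F_{f,\mathbf p};\mathbb Z)$. Let $\mu_0$ be the Milnor number of $f_0$ at $\mathbf 0$.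

The scheme $S=V(\partial_1f,\dots,\partial_nf)$ is defined by $n$ equations, and $S\cap V(z_0)=\Sigma(f_0)$ is $\{\mathbf 0\}$ near $\mathbf 0$. So $S$ is a one-dimensional complete intersection containing $\Sigma f$. Write its cycle as $\Gamma+\sum_Ca_C[C]$, where $\Gamma$, the \emph{relative polar curve}, collects the components not contained in $\Sigma f$. At a point $\mathbf p\in C-\mathbf 0$ near $\mathbf 0$, $C$ is the only component of $S$ through $\mathbf p$, and $V(z_0-z_0(\mathbf p))$ is transverse to $C$, because $z_0\circ\pi_C$ is not constant and so has nonzero derivative for small $s\neq0$. The quotient of $\mathcal O_{S,\mathbf p}$ by $z_0-z_0(\mathbf p)$ is the Milnor algebra of the slice at $\mathbf p$. Hence $a_C=\mu_C$. The same computation at $\mathbf 0$ with $h=z_0$ gives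
\begin{equation}\label{eq:mu0}
\mu_0=(\Gamma\cdot V(z_0))_{\mathbf 0}+\sum_C\mu_Cm_C .
\end{equation}

By L\^e's theorem \cite{Le}, $F_{f,\mathbf 0}$ is obtained up to homotopy from $F_{f_0,\mathbf 0}$ by attaching $(\Gamma\cdot V(f))_{\mathbf 0}$ cells of dimension $n$. Along a parametrized branch $\gamma$ of $\Gamma$ the derivatives $\partial_1f,\dots,\partial_nf$ vanish, so $(f\circ\gamma)'=(\partial_0f\circ\gamma)(z_0\circ\gamma)'$. Here $\partial_0f\circ\gamma\not\equiv0$ because $\gamma\not\subset\Sigma f$, and $z_0\circ\gamma$ is not constant because $S\cap V(z_0)=\{\mathbf 0\}$. Comparing orders, $\operatorname{ord}(f\circ\gamma)=\operatorname{ord}(\partial_0f\circ\gamma)+\operatorname{ord}(z_0\circ\gamma)$, and so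
\[
(\Gamma\cdot V(f))_{\mathbf 0}=(\Gamma\cdot V(\partial_0f))_{\mathbf 0}+(\Gamma\cdot V(z_0))_{\mathbf 0}.
\]
The fiber $F_{f_0,\mathbf 0}$ is a bouquet of $\mu_0$ spheres $S^{n-1}$, so
\[
(-1)^n\bigl(\chi(F_{f,\mathbf 0})-1\bigr)=(\Gamma\cdot V(f))_{\mathbf 0}-\mu_0=(\Gamma\cdot V(\partial_0f))_{\mathbf 0}-\sum_C\mu_Cm_C
\]
by \eqref{eq:mu0}. Adding $\sum_C\mu_C$, we obtain
\begin{equation}\label{eq:beta}
\beta_f=(\Gamma\cdot V(\partial_0f))_{\mathbf 0}-\sum_C\mu_C(m_C-1).
\end{equation}
Thus $\beta_f$ is a difference of two nonnegative integers, and the formula alone allows them to cancel when some $C$ is singular. Theorem~\ref{thm:main} says that this does not happen.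

\subsection{Equivalence of (c) and (d)}

Assume (c). Then (a) holds, so by Theorem~\ref{thm:main} there is one component $C$, and $m_C=1$. Now \eqref{eq:beta} gives $(\Gamma\cdot V(\partial_0f))_{\mathbf 0}=0$. Since $\partial_0f(\mathbf 0)=0$, each branch of $\Gamma$ would contribute at least $1$, so $\Gamma=\emptyset$. By \eqref{eq:mu0}, $\mu_0=\mu_C$, which is (d). No cells are attached in L\^e's theorem, so $F_{f,\mathbf 0}\simeq F_{f_0,\mathbf 0}$ is a bouquet of $\mu_C$ spheres $S^{n-1}$.

Assume (d), and choose $z_0=\ell$ generic both in the sense of (d) and in the sense above. Then $m_C=1$ and $\mu_0=\mu_C$, so \eqref{eq:mu0} gives $(\Gamma\cdot V(z_0))_{\mathbf 0}=0$, and again $\Gamma=\emptyset$. Then \eqref{eq:beta} gives $\beta_f=0$. \qed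

\begin{thebibliography}{9}

\bibitem{ACampo} A'Campo, 1973.

\bibitem{Kashiwara} Kashiwara, 1976.

\bibitem{KM} Kashiwara, Malgrange, 1983.

\bibitem{Le} L\^e, 1973.

\bibitem{Massey} David B. Massey, \emph{A New Conjecture, a New Invariant, and a New Non-splitting Result}, arXiv:1410.3316 (2014).

\bibitem{Saito88} M. Saito, 1988.

\bibitem{Saito90} M. Saito, 1990.

\end{thebibliography}
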